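# Central maps from $B\mathbb Z/2$ and the unstable algebras $A_{d,n}$

Throughout, $H^*$ is cohomology with coefficients in $\mathbb F_2=\mathbb Z/2$, $\mathrm{Sq}=\sum_i\mathrm{Sq}^i$ is the total Steenrod square (a ring homomorphism, by the Cartan formula), and $|z|$ is the degree of $z$. We write $H=H^*(B\mathbb Z/2)=\mathbb F_2[v]$ with $|v|=1$, so $\mathrm{Sq}\,v=v+v^2$.

## 1. Small algebras that are cohomology rings

The following problem comes from John R. Harper and Lee Kennard, "Extending Adams' theorem from singly generated to periodic cohomology", arXiv:2412.16340 (2024). Does there exist a space $X$ whose mod 2 cohomology ring is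
$$\mathbb F_2[y_4,y_8,y_{12},x_{16}]/(y_4^2,\;y_4y_8,\;y_4y_{12},\;y_8^2,\;y_8y_{12},\;y_{12}^2)\tag{1}$$
(subscripts are degrees, and $x=x_{16}$) with $\mathrm{Sq}^ix=xy_i$ for $i\in\{4,8,12\}$, $\mathrm{Sq}^4y_8=y_{12}$ and $\mathrm{Sq}^8y_{12}=xy_4$?

The answer one would first guess is **yes**. The ring looks odd, but it sits inside the cohomology of a familiar space. The ring $H^*(\mathbb{HP}^\infty\times S^4)$ is $\mathbb F_2[s]\otimes\mathbb F_2[\sigma]/(\sigma^2)$ with $|s|=|\sigma|=4$, $\mathrm{Sq}\,s=s+s^2$ and $\mathrm{Sq}\,\sigma=\sigma$. Section 2 checks that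
$$y_4\mapsto\sigma,\qquad y_8\mapsto\sigma s,\qquad y_{12}\mapsto\sigma s^2,\qquad x\mapsto s^4+\sigma s^3\tag{2}$$
embeds (1), with its Steenrod operations, into this ring. One may hope for a map $\mathbb{HP}^\infty\times S^4\to X$ that induces the embedding.

To test the guess we put the algebra into a family. Let $d=2^m$ with $m\ge1$ and $n=2^k$ with $k\ge0$. Let
$$M=\mathbb F_2[s]\otimes\mathbb F_2[\sigma]/(\sigma^2),\qquad |s|=|\sigma|=d,\qquad \mathrm{Sq}\,s=s+s^2,\qquad \mathrm{Sq}\,\sigma=\sigma .$$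
Setting $s=v^d$ we have $\mathrm{Sq}(v^d)=(v+v^2)^d=v^d+v^{2d}$, so $M$ is a subring of $H\otimes H^*(S^d)=H^*(B\mathbb Z/2\times S^d)$, closed under Steenrod operations. Let $A_{d,n}\subset M$ be the subalgebra generated by
$$x=s^n+\sigma s^{n-1},\qquad y_{id}=\sigma s^{i-1}\quad(1\le i\le n-1).$$
Lemma 2 below shows that it is closed under Steenrod operations. The algebra of the problem is $A_{4,4}$. Three members of the family are realized by spaces.

**The case $(d,n)=(2,1)$.** Here $x=s+\sigma$, $x^2=s^2$ and $\mathrm{Sq}\,x=s+s^2+\sigma=x+x^2$. So $A_{2,1}=\mathbb F_2[x_2]=H^*(\mathbb{CP}^\infty)$.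

**The case $(d,n)=(4,1)$.** In the same way $A_{4,1}=\mathbb F_2[x_4]$ with $\mathrm{Sq}\,x=x+x^2$, which is $H^*(\mathbb{HP}^\infty)$.

**The case $(d,n)=(2,2)$.** Here $y_2=\sigma$ and $x=s^2+\sigma s$. The elements $x^l=s^{2l}+l\sigma s^{2l-1}$ and $x^ly_2=\sigma s^{2l}$ are linearly independent, so $A_{2,2}=\mathbb F_2[y_2,x_4]/(y_2^2)$. Moreover
$$\mathrm{Sq}\,x=(s+s^2)^2+\sigma(s+s^2)=x+\sigma s^2+s^4=x+xy_2+x^2 .$$
Let $X$ be the homotopy pullback of $B\det:BU(2)\to BU(1)=\mathbb{CP}^\infty$ along $S^2\subset\mathbb{CP}^\infty$. The fiber of $X\to S^2$ is $BSU(2)$. The Serre spectral sequence is concentrated in even degrees, so it collapses. The class $c_1$ is pulled back from the generator of $H^2(S^2)$, and $c_2$ restricts to the polynomial generator of $H^*(BSU(2))$. Hence $H^*(X)=\mathbb F_2[c_1,c_2]/(c_1^2)$. Since $\mathrm{Sq}^2c_2=c_1c_2$, we get $H^*(X)\cong A_{2,2}$ with $y_2=c_1$, $x=c_2$. Even the embedding into $M=H^*(\mathbb{CP}^\infty\times S^2)$ is geometric. Let $\ell$ be the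 line bundle on $\mathbb{CP}^\infty$ with class $s$ and $\mathcal O(1)$ the one on $S^2$ with class $\sigma$. The bundle $\ell\oplus(\ell^{-1}\otimes\mathcal O(1))$ has determinant $\mathcal O(1)$, hence defines a map $\mathbb{CP}^\infty\times S^2\to X$, and mod 2 it has $c_1=\sigma$ and $c_2=s(s+\sigma)=s^2+\sigma s$.

All three tests support the guess. Nevertheless it is wrong, and these three are the only members of the family that are realized.

**Theorem A.** No space $X$ has the properties in the question.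

**Theorem B.** Let $d=2^m$ with $m\ge1$ and $n=2^k$ with $k\ge0$. Then $A_{d,n}\cong H^*(X)$ for some space $X$ (an isomorphism of algebras over the Steenrod algebra) if and only if $dn\le4$.

The pairs with $dn\le 4$ are $(2,1)$, $(4,1)$, $(2,2)$, so the "if" part of Theorem B is now proved. For $d=4$ the theorem says that among $n=1,2,4,8,\dots$ only $n=1$, that is $\mathbb{HP}^\infty$, is realizable.

## 2. The embedding in $M$, and what it rules out as a method

**Definition.** An *unstable module* is a graded module over the Steenrod algebra with $\mathrm{Sq}^iz=0$ for $i>|z|$. An *unstable algebra* is a commutative graded algebra that is an unstable module, satisfies the Cartan formula, and has $\mathrm{Sq}^{|z|}z=z^2$. The categories are $\mathcal U$ and $\mathcal K$. The suspension $\Sigma^eN$ shifts degrees up by $e$ and keeps the operations. For $K\in\mathcal K$, a *$K$-module in $\mathcal U$* is an $N\in\mathcal U$ with an action $K\otimes N\to N$ that is a map in $\mathcal U$.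

*Example.* For $e$ a power of 2, $\mathbb F_2[v^e]\subset H$ lies in $\mathcal K$. In $\Sigma^e\mathbb F_2[v^{2e}]$ the bottom class $\Sigma^e1$ has $\mathrm{Sq}\,\Sigma^e1=\Sigma^e1$. The ideal $\sigma M\subset M$ is $\Sigma^d\mathbb F_2[s]$.

**Lemma 1.** If $X$ is as in the question, then (2) defines an isomorphism $H^*(X)\cong A_{4,4}$ in $\mathcal K$.

*Proof.* $H^*(X)$ lives in degrees divisible by 4, so $\mathrm{Sq}^i=0$ on it unless $4\mid i$. By instability $\mathrm{Sq}^iy_i=y_i^2=0$. The Adem relation $\mathrm{Sq}^4\mathrm{Sq}^4=\mathrm{Sq}^7\mathrm{Sq}^1+\mathrm{Sq}^6\mathrm{Sq}^2$ gives $\mathrm{Sq}^4y_{12}=\mathrm{Sq}^4\mathrm{Sq}^4y_8=0$. Hence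
$$\mathrm{Sq}\,y_4=y_4,\quad\mathrm{Sq}\,y_8=y_8+y_{12},\quad\mathrm{Sq}\,y_{12}=y_{12}+xy_4,\quad\mathrm{Sq}\,x=x(1+y_4+y_8+y_{12}+x).$$
The map (2) respects the ring relations because $\sigma^2=0$. It is injective, since the basis elements go to $x^l\mapsto s^{4l}+l\sigma s^{4l-1}$ and $x^ly_{4i}\mapsto\sigma s^{4l+i-1}$, $1\le i\le3$. Its image is $A_{4,4}$ by definition. It commutes with $\mathrm{Sq}$ on generators: $\mathrm{Sq}(\sigma)=\sigma$, $\mathrm{Sq}(\sigma s)=\sigma s+\sigma s^2$, $\mathrm{Sq}(\sigma s^2)=\sigma s^2+\sigma s^4$ with $xy_4\mapsto\sigma s^4$, and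
$$\mathrm{Sq}(s^4+\sigma s^3)=s^4+s^8+\sigma s^3(1+s)^3=s^4+s^8+\sigma(s^3+s^4+s^5+s^6),$$
which is the image of $x+x^2+xy_4+xy_8+xy_{12}$. $\square$

The first thing one tries against existence is to find a contradiction among Steenrod operations on (1): some Adem relation that fails. Lemma 1 shows exactly why this cannot succeed. The algebra lies inside $H^*(\mathbb{HP}^\infty\times S^4)$, where all relations hold. So no computation with Steenrod operations in $A_{4,4}$ alone can exclude it.

On the other side, the construction for $(2,2)$ has a natural quaternionic imitation for $(4,2)$. The ring $H^*(BSp(2))=\mathbb F_2[q_1,q_2]$ restricts injectively to $\mathbb{HP}^\infty\times\mathbb{HP}^\infty$ by $q_1\mapsto s_1+s_2$, $q_2\mapsto s_1s_2$, so $\mathrm{Sq}^4q_2=q_1q_2$. Suppose we had a map $p:BSp(2)\to\mathbb{HP}^\infty$ with $p^*s=q_1$. Since $\mathbb F_2[q_1,q_2]$ is free over $\mathbb F_2[q_1]$, the Eilenberg–Moore spectral sequence would show that the pullback along $S^4\subset\mathbb{HP}^\infty$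 has cohomology $\mathbb F_2[q_1,q_2]/(q_1^2)\cong A_{4,2}$. The imitation stops at $p$: the role of the determinant is unfilled. By Theorem B there is no such $p$.

We now record the structure of $A_{d,n}$ that the proof uses. Write $A=A_{d,n}$, $K=m+k$ (so $dn=2^K$), and
$$N=\langle\sigma s^j:\ j\not\equiv n-1 \bmod n\rangle\subset\sigma M,\qquad L=\mathbb F_2[v^{dn}]=\mathbb F_2[s^n]\subset H .$$
For $n=1$ we have $N=0$. For $d=n=4$, $N=\langle\sigma s^j: j\not\equiv3\ (4)\rangle$ and $L=\mathbb F_2[v^{16}]$.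

**Lemma 2.** (i) $A$ has basis $x^l=s^{nl}+l\sigma s^{nl-1}$ ($l\ge0$) and $\sigma s^j$ ($j\not\equiv n-1$ mod $n$). Its Poincaré series is $1/(1-t^d)$. (ii) $A$ and $N$ are closed under Steenrod operations. (iii) $A\cap\sigma M=N$ and $A/N\cong L$ with $x\mapsto v^{dn}$. (iv) $\sigma M/N\cong\Sigma^{dn}L$, as $A$-modules in $\mathcal U$, where $A$ acts on $\sigma M$ through $A/N=L$.

*Proof.* (i) The products of generators are $x^l$ and $x^l\cdot\sigma s^{i-1}=\sigma s^{nl+i-1}$ with $1\le i\le n-1$. These are the listed elements, visibly independent. The degrees $dnl$ and $d(j+1)$, $n\nmid j+1$, give each multiple of $d$ once.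

(ii) Write $j=j_0+nl$ with $0\le j_0<n$. Then
$$\mathrm{Sq}(\sigma s^j)=\sigma s^j(1+s)^{j_0}(1+s^n)^l .\tag{3}$$
Let $j_0\le n-2$. A term with exponent $\equiv n-1$ mod $n$ needs $0\le i\le j_0$ with $j_0+i\equiv n-1$ and $\binom{j_0}{i}$ odd. As $j_0+i\le 2n-4$, we get $i=n-1-j_0$, which is the binary complement of $j_0$ in $k$ digits. By Lucas' theorem $\binom{j_0}{i}$ is odd only if the binary digits of $i$ are among those of $j_0$. So $i=0$ and $j_0=n-1$, a contradiction. Hence $N\in\mathcal U$. Since all $\binom{n-1}{i}$ are odd,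
$$\mathrm{Sq}\,x=s^n+s^{2n}+\sigma s^{n-1}\sum_{i=0}^{n-1}s^i=x+x^2+\sum_{i=1}^{n-1}xy_{id}\in A .$$
So the generators of $A$ have total squares in $A$.

(iii) This is clear from the basis in (i), since $x^l\equiv s^{nl}$ modulo $\sigma M$.

(iv) The ideal $N$ kills $\sigma M$ because $\sigma^2=0$, and $x$ acts on $\sigma M$ as $s^n$. The quotient $\sigma M/N$ has basis $\sigma s^{n-1+nl}$, in degree $dn+dnl$. By (3) with $j_0=n-1$, only $i=0$ gives an exponent $\equiv n-1$, so $\mathrm{Sq}(\sigma s^{n-1+nl})\equiv\sigma s^{n-1+nl}(1+s^n)^l$. This is the formula in $\Sigma^{dn}L$. $\square$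

So $A$ is put together from polynomial rings $\mathbb F_2[v^e]$ by two exact sequences of $A$-modules in $\mathcal U$:
$$0\to N\to A\to L\to0,\qquad 0\to N\to\sigma M\to\Sigma^{dn}L\to0.\tag{4}$$
They will be used twice, once for Lannes' functor and once for Cotor.

## 3. Lannes' functor and maps out of $B\mathbb Z/2$

Steenrod operations on $A$ give nothing, so we look for another space whose cohomology a realization $X$ would force. A hint comes from $\mathbb{HP}^\infty=BSU(2)$. The center $\pm1$ gives $B\mathbb Z/2\to BSU(2)$, and dividing it out gives a fibration $BSU(2)\to BSO(3)\to K(\mathbb Z/2,2)$ with $H^*(BSO(3))=\mathbb F_2[w_2,w_3]$, where $w_2$ is the image of $\iota_2$ and $w_3=\mathrm{Sq}^1w_2$. Operations that vanish on $H^*(\mathbb{HP}^\infty)$, such as $\mathrm{Sq}^1$ and $\mathrm{Sq}^2$, act nontrivially on the quotient. The idea of the proof is to build, for a hypothetical $X$, a "central" map $B\mathbb Z/2\to X$ from algebra alone, to divide it out, and to find a contradiction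 in the quotient. The tools are the following.

**Fact (BK)** (Bousfield–Kan, *Homotopy limits, completions and localizations*, VII.3.2). If $X$ is connected with $H_1(X;\mathbb F_2)=0$, then $X$ is $\mathbb F_2$-good (its $\mathbb F_2$-completion has the same mod 2 cohomology and is $\mathbb F_2$-complete), and the completion is simply connected.

**Fact (T)** (Lannes, Publ. IHÉS 75 (1992); Schwartz, *Unstable Modules over the Steenrod Algebra…*). The functor $H\otimes-:\mathcal U\to\mathcal U$ has a left adjoint $T$. It is exact, commutes with suspensions and tensor products, and $T\mathbb F_2=\mathbb F_2$. It maps $\mathcal K$ to $\mathcal K$, with $\mathrm{Hom}_{\mathcal K}(TK,B)=\mathrm{Hom}_{\mathcal K}(K,H\otimes B)$. The degree-zero part $T^0K$ is a Boolean algebra whose set of homomorphisms to $\mathbb F_2$ is $\mathrm{Hom}_{\mathcal K}(K,H)$. If this set is finite, then $T^0K$ is a finite product of copies of $\mathbb F_2$, and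
$$TN=\prod_{\varphi\in\mathrm{Hom}_{\mathcal K}(K,H)}T_\varphi N,\qquad T_\varphi N=TN\otimes_{T^0K}\mathbb F_2(\varphi),$$
for $N=K$ and for every $K$-module $N$ in $\mathcal U$. Each $T_\varphi$ is exact. The adjunction unit $N\to H\otimes TN$, projected, gives $N\to H\otimes T_\varphi N$. We call it the *unit*. Followed by the augmentation $v\mapsto0$ of $H$ it gives a natural map $N\to T_\varphi N$.

*Example 1.* $TH=T_\epsilon H\times T_{\mathrm{id}}H$, where $\epsilon(v)=0$. Both factors are identified with $H$ so that the units are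
$$\epsilon:\ v\mapsto1\otimes v,\qquad \mathrm{id}:\ v\mapsto v\otimes1+1\otimes v .$$
In both cases the natural map $H\to T_\varphi H=H$ is the identity.

*Example 2.* Let $E=\mathbb F_2[\sigma]/(\sigma^2)$ with $|\sigma|=d$, $\mathrm{Sq}\,\sigma=\sigma$. As an unstable module $E=\mathbb F_2\oplus\Sigma^d\mathbb F_2$, so $TE=E$. The unit on $\Sigma^d\mathbb F_2$ is adjoint to an identity map, hence nonzero, and lands in degree $d$ of $H\otimes\Sigma^d\mathbb F_2$. So it sends $\sigma$ to $1\otimes\sigma$.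

*A remark on compatibility.* If $K'\to K$ in $\mathcal K$ induces a bijection $\mathrm{Hom}_{\mathcal K}(K,H)\to\mathrm{Hom}_{\mathcal K}(K',H)$ of finite sets, then $T^0K'\to T^0K$ is an isomorphism. So for a $K$-module $N$ the pieces $T_\varphi N$ are the same whether computed over $K$ or $K'$.

**Fact (L)** (Lannes, loc. cit., §3). Let $X$ be simply connected and $\mathbb F_2$-complete with $H^*X$ of finite type. Then $[B\mathbb Z/2,X]\to\mathrm{Hom}_{\mathcal K}(H^*X,H)$ is bijective. If moreover $TH^*X$ is of finite type and zero in degree 1, the natural map $TH^*X\to H^*\mathrm{Map}(B\mathbb Z/2,X)$, adjoint to the map induced by evaluation, is an isomorphism. Hence $T_\varphi H^*X\cong H^*\mathrm{Map}(B\mathbb Z/2,X)_f$ when $f^*=\varphi$.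

## 4. The isomorphism $TA\cong A\times A$

The purpose of this section is to show that a map $B\mathbb Z/2\to X$ exists which behaves like the inclusion of a central subgroup: the mapping space around it has the cohomology of $X$ itself.

**Step 1: the components.** Nilpotent elements map to $0$ in $H$. So a map $A\to H$ in $\mathcal K$ kills all $y_{id}$ and sends $x$ to $0$ or $v^{dn}$. Both occur (the second is $A\to L\subset H$), so $\mathrm{Hom}_{\mathcal K}(A,H)=\{\epsilon,\varphi\}$. Likewise $\mathrm{Hom}_{\mathcal K}(M,H)$ has two elements ($\sigma\mapsto0$, $s\mapsto0$ or $v^d$), and so has $\mathrm{Hom}_{\mathcal K}(\mathbb F_2[v^e],H)$ for each $e\mid dn$ ($v^e\mapsto0$ or $v^e$). The maps $A\subset M$, $A\to L$ and $L\subset\mathbb F_2[v^e]\subset H$ induce bijections on these sets. By the remark on compatibility all splittings agree. We write $\varphi$ for the nontrivial component everywhere.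

**Step 2: $T_\varphi\mathbb F_2[v^e]=\mathbb F_2[v^e]$ for $e\mid dn$.** For $2e\mid dn$ there is an exact sequence of $L$-modules in $\mathcal U$
$$0\to\mathbb F_2[v^{2e}]\to\mathbb F_2[v^e]\to\Sigma^e\mathbb F_2[v^{2e}]\to0,\tag{5}$$
because, modulo $\mathbb F_2[v^{2e}]$,
$$\mathrm{Sq}(v^{e(2l+1)})=v^{e(2l+1)}(1+v^e)(1+v^{2e})^l\equiv v^{e(2l+1)}(1+v^{2e})^l .$$
Let $p_e$ be the Poincaré series of $T_\varphi\mathbb F_2[v^e]$. Then $p_1=1/(1-t)$ since $T_{\mathrm{id}}H=H$. Exactness, and commutation with suspensions, give $p_e=(1+t^e)p_{2e}$ (finite type passes to the submodule). By induction $p_e=1/(1-t^e)$. Now $T_\varphi\mathbb F_2[v^e]\subset T_{\mathrm{id}}H=H$ by exactness. By naturality the composite $\mathbb F_2[v^e]\to T_\varphi\mathbb F_2[v^e]\subset H$ is the inclusion. So $T_\varphi\mathbb F_2[v^e]$ contains $\mathbb F_2[v^e]$, and equals it by comparing series.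

**Step 3: $T_\varphi M=M$.** $T$ commutes with tensor products, compatibly with units. Step 2 with $e=d$ and Example 2 give $T_\varphi M=\mathbb F_2[s]\otimes E=M$, with unit the ring map
$$\lambda:M\to H\otimes M,\qquad s\mapsto1\otimes s+v^d\otimes1,\qquad\sigma\mapsto1\otimes\sigma .\tag{6}$$

**Step 4: $T_\varphi A=A$.** By exactness $T_\varphi A\subset T_\varphi M=M$, and $A\to T_\varphi A\subset M$ is the inclusion. So again $A\subset T_\varphi A$, and we compare series. Applying $T_\varphi$ to (4), and using $\sigma M=\Sigma^d\mathbb F_2[s]$ and Step 2, the series of $T_\varphi A$ is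
$$\frac1{1-t^{dn}}+\Big(\frac{t^d}{1-t^d}-\frac{t^{dn}}{1-t^{dn}}\Big)=1+\frac{t^d}{1-t^d}=\frac1{1-t^d},$$
which is the series of $A$. So the natural map $A\to T_\varphi A$ is an isomorphism. By naturality of units, *the unit $A\to H\otimes T_\varphi A=H\otimes A$ is the restriction of $\lambda$*. In particular $\lambda(A)\subset H\otimes A$. For $d=n=4$ one sees this directly:
$$\lambda(x)=(s+v^4)^4+\sigma(s+v^4)^3=x+v^{16}+v^4y_{12}+v^8y_8+v^{12}y_4 .$$

**Step 5: $T_\epsilon A\cong A$.** Steps 2–4 work for $\epsilon$ with $T_\epsilon H=H$ and unit $v\mapsto1\otimes v$. So $TA\cong A\times A$ is of finite type and zero in degree 1, as $d\ge2$.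

## 5. The quotient space $Y$ over $K(\mathbb Z/2,2)$

From now on suppose that $X$ is a space with $H^*X\cong A=A_{d,n}$. The purpose of this section is to turn the unit $\lambda$ into the coaction of a group action.

**Step 1: completion.** $X$ is connected and $H^1(X)=0$, since $A$ lives in degrees divisible by $d\ge2$. By (BK) we may replace $X$ by its completion. So $X$ is simply connected, $\mathbb F_2$-complete and a Kan complex.

**Step 2: the mapping space.** Let $G$ be a simplicial abelian group model of $B\mathbb Z/2=K(\mathbb Z/2,1)$. By (L) there is $f:G\to X$ with $f^*=\varphi$. Put $Z=\mathrm{Map}(G,X)_f$, let $e:G\times Z\to X$ be evaluation, and let $ev_0:Z\to X$ be evaluation at the unit of $G$. By (L) and Section 4, $H^*Z=T_\varphi A$, and $e^*:A\to H\otimes H^*Z$ is the unit. The map $ev_0^*$ is $e^*$ followed by $v\mapsto0$, that is, the natural map $A\to T_\varphi A$, which is an isomorphism. We identify $H^*Z$ with $A$ through $ev_0^*$. Then $e^*=\lambda|_A$.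

**Step 3: the action.** $G$ acts on $\mathrm{Map}(G,X)$ by $(g\cdot h)(k)=h(kg)$. This preserves the component $Z$ because $G$ is connected. Let $\mu:G\times Z\to Z$ be the action. Then $(ev_0\circ\mu)(g,h)=(g\cdot h)(1)=h(g)=e(g,h)$. So under $H^*Z=A$ the coaction is
$$\mu^*=\lambda|_A:A\to H\otimes A .\tag{7}$$

**Step 4: the quotient.** Let $Y=EG\times_GZ$, with its map to $BG=K(\mathbb Z/2,2)$. Put
$$u_0=\iota_2,\qquad u_i=\mathrm{Sq}^{2^{i-1}}\cdots\mathrm{Sq}^2\mathrm{Sq}^1\iota_2\in H^{2^i+1}(K(\mathbb Z/2,2)),$$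
so $|u_0|,\dots,|u_4|=2,3,5,9,17$. The same symbols denote the images in $H^*Y$. We need $\mathrm{Sq}^1$ and $\mathrm{Sq}^2$ on them:
$$\begin{array}{c|ccccc}
 &u_0&u_1&u_2&u_3&u_4\\\hline
\mathrm{Sq}^1&u_1&0&u_1^2&u_2^2&u_3^2\\
\mathrm{Sq}^2&u_0^2&u_2&0&0&0
\end{array}\tag{8}$$
First row: $\mathrm{Sq}^1\mathrm{Sq}^1=0$, and $\mathrm{Sq}^1\mathrm{Sq}^{2^i}=\mathrm{Sq}^{2^i+1}$ for $i\ge1$, which squares $u_i$. Second row: the first two entries are instability and the definition. Next, $\mathrm{Sq}^2u_2=\mathrm{Sq}^2\mathrm{Sq}^2u_1=\mathrm{Sq}^3\mathrm{Sq}^1u_1=0$. Then $\mathrm{Sq}^2u_3=\mathrm{Sq}^2\mathrm{Sq}^4u_2=\mathrm{Sq}^6u_2+\mathrm{Sq}^5\mathrm{Sq}^1u_2=0+\mathrm{Sq}^5(u_1^2)=0$, since $|u_2|=5$ and odd squares vanish on squares. Likewise $\mathrm{Sq}^2u_4=\mathrm{Sq}^2\mathrm{Sq}^8u_3=\mathrm{Sq}^{10}u_3+\mathrm{Sq}^9\mathrm{Sq}^1u_3=0+\mathrm{Sq}^9(u_2^2)=0$.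

## 6. The bar spectral sequence and $\mathrm{Cotor}_H(\mathbb F_2,A)$

We want $H^*Y$. The space $Y$ is the realization of $B_p=G^p\times Z$, where $d_0$ drops $g_1$, the inner faces multiply neighbors, and $d_p$ lets $g_p$ act on $Z$.

**The spectral sequence.** The simplicial space $B_\bullet$ gives a first-quadrant multiplicative spectral sequence, natural in the $G$-space $Z$,
$$E_1^{p,q}=(H^{\otimes p}\otimes H^*Z)^q\Rightarrow H^{p+q}(Y),\qquad d_r:E_r^{p,q}\to E_r^{p+r,q-r+1},$$
with $E_\infty^{p,q}=F^pH^{p+q}/F^{p+1}H^{p+q}$ for a finite filtration in each degree. Here $E_1$ is the cobar complex of the $H$-comodule $H^*Z$ ($v$ is primitive), and $E_2=\mathrm{Cotor}_H(\mathbb F_2,H^*Z)$.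

**Definition.** For a left $H$-comodule $W$ with coaction $\lambda$, the *cobar complex* has $C^p=H^{\otimes p}\otimes W$, elements written $[a_1|\cdots|a_p]w$, and
$$d([a_1|\cdots|a_p]w)=[1|a_1|\cdots|a_p]w+\sum_i[\cdots|\Delta a_i|\cdots]w+[a_1|\cdots|a_p]\lambda(w).$$
Its cohomology is $\mathrm{Cotor}(W)=\mathrm{Cotor}_H(\mathbb F_2,W)$. In particular $dw=\lambda(w)-1\otimes w$ for $w\in W$.

For $W=\mathbb F_2$ (that is, $Z=pt$) one has the classical result $\mathrm{Cotor}(\mathbb F_2)=P:=\mathbb F_2[h_0,h_1,\dots]$ with $h_i=[v^{2^i}]$ in bidegree $(p,q)=(1,2^i)$. If $c$ is a cocycle of $C(\mathbb F_2)$, then $d(c\,z)=c\,dz$, so juxtaposition on the left makes $\mathrm{Cotor}(W)$ a $P$-module. Maps of comodules and the connecting maps of short exact sequences are $P$-linear. Juxtaposition is also the action of $E_2(pt)$ on $E_2(Z)$ in the multiplicative structure: the back face of $B_{p+p'}$ drops $g_1,\dots,g_p$, and a cochain pulled back from the point does not see the $Z$-coordinate of the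 front face.

**The classes $h_i$ are permanent cycles representing $u_i$.** Take $Z=pt$. For degree $j>0$ we have $H^j(BG)=F^1$, and the projection $F^1\to E_\infty^{1,j-1}\subset E_2^{1,j-1}\subset H^{j-1}(G)$ is the cohomology suspension. It commutes with Steenrod operations and sends $\iota_2$ to $v$. So it sends $u_i$ to $\mathrm{Sq}^{2^{i-1}}\cdots\mathrm{Sq}^1v=v^{2^i}$. By naturality along $Z\to pt$, $h_i\cdot1\in E_2(Z)$ is a permanent cycle, represented by $u_i\in F^1H^*Y$. All $d_r$ are therefore $P$-linear.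

**Building blocks.** The comodule $\mathbb F_2[v^{2^j}]\subset H$ is $H\,\square_{C_j}\mathbb F_2$ for the quotient Hopf algebra $C_j=\mathbb F_2[v]/(v^{2^j})$, and $H$ is cofree over $C_j$. So change of rings gives, with $P_j=\mathbb F_2[h_0,\dots,h_{j-1}]$,
$$\mathrm{Cotor}(\mathbb F_2[v^{2^j}])=\mathrm{Cotor}_{C_j}(\mathbb F_2,\mathbb F_2)=P/(h_j,h_{j+1},\dots)=P_j,\tag{9}$$
generated over $P$ by the class of $1$. (For instance $h_j\cdot1=0$ because $d(v^{2^j})=[v^{2^j}]1$.)

Since $\lambda$ preserves $A$ and $\sigma M$, it preserves $N=A\cap\sigma M$. So (4) consists of comodules. Now $2^m=d$ and $2^K=dn$, and (9) yields: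

* $\mathrm{Cotor}(L)=P_K$, generated by $1$, since $x\mapsto x+v^{dn}$ in $L$.
* $\mathrm{Cotor}(\sigma M)=P_m\,\sigma$, since $s\mapsto s+v^d$ and $\sigma\mapsto\sigma$.
* $\mathrm{Cotor}(\sigma M/N)=P_K\,[\sigma s^{n-1}]$. Indeed $\lambda(\sigma s^{n-1}s^{nl})=\sigma(s+v^d)^{n-1}(s^n+v^{dn})^l\equiv\sigma s^{n-1}(s^n+v^{dn})^l$ modulo $H\otimes N$, because only the leading term of $(s+v^d)^{n-1}$ has exponent $\equiv n-1$ mod $n$.

**Lemma 3.** (a) If $k=0$, then $E_2(Z)=P_K$, generated by $1$. (b) If $k\ge1$, then $E_2(Z)$ has $\mathbb F_2$-basis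
$$h^\alpha\cdot1,\qquad h^\alpha h_K\cdot1,\qquad h^\beta\sigma\qquad(\alpha\in\mathbb N^K,\ \beta\in\mathbb N^m),\tag{10}$$
where $h^\alpha=h_0^{\alpha_0}\cdots h_{K-1}^{\alpha_{K-1}}$, $h^\beta=h_0^{\beta_0}\cdots h_{m-1}^{\beta_{m-1}}$ and $\sigma\in E_2^{0,d}$. It is generated over $P$ by $1$ and $\sigma$. In both cases $E_2^{p,q}=0$ for $q<p$.

*Proof.* (a) For $n=1$ we have $N=0$ and $A=L$ as comodules.

(b) *The map $\mathrm{Cotor}(\sigma M)\to\mathrm{Cotor}(\sigma M/N)$ is zero.* It is $P$-linear, and it kills the generator $\sigma$, because $\sigma\in N$ when $n\ge2$. So the long exact sequence breaks into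
$$0\to P_KD\to\mathrm{Cotor}(N)\to P_m\sigma\to0,\qquad D=\delta[\sigma s^{n-1}]=[\lambda(\sigma s^{n-1})-1\otimes\sigma s^{n-1}].$$
*The map $\mathrm{Cotor}(A)\to\mathrm{Cotor}(L)$ is onto*, because it is $P$-linear and hits the generator $1$. So $0\to\mathrm{Cotor}(N)\to\mathrm{Cotor}(A)\to P_K\to0$ is exact. *Identification of $D$.* In the cobar complex of $A$,
$$dx=\lambda(x)-1\otimes x=[v^{dn}]1+\big(\lambda(\sigma s^{n-1})-1\otimes\sigma s^{n-1}\big),$$
so $D=h_K\cdot1$ in $\mathrm{Cotor}(A)$. Lifting bases through the two exact sequences gives (10), where $\sigma$ is itself a cocycle. Finally $h_i$ has bidegree $(1,2^i)$ and $\sigma$ has $(0,d)$, so $q\ge p$ on all basis elements. $\square$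

For $d=n=4$: $D=[v^4]\sigma s^2+[v^8]\sigma s+[v^{12}]\sigma=h_4\cdot1$, and the basis is $h^\alpha$, $h^\alpha h_4$, $h_0^ah_1^b\,y_4$ with $\alpha\in\mathbb N^4$.

**Lemma 4.** If $k=0$ or $k\ge2$, then $E_\infty(Z)=E_2(Z)$.

*Proof.* For $k=0$, $E_2$ is generated over $P$ by the permanent cycle $1$. Let $k\ge2$. It suffices to show $d_r\sigma=0$ for all $r\ge2$. Suppose $d_{r'}\sigma=0$ for $r'<r$, so $E_r=E_2$, and let $g=d_r\sigma$. It has total degree $d+1$. In (10), $h^\beta\sigma$ has total degree $d$ or $\ge d+2$, and $h^\alpha h_K$ has total degree $\ge dn+1>d+1$. So $g\in P_K\cdot1$. Since $n\ge4$, $\sigma s\in N\subset A$, and its cobar differential is $\lambda(\sigma s)-1\otimes\sigma s=[v^d]\sigma$. So $h_m\sigma=0$ in $E_2$. Hence $0=d_r(h_m\sigma)=h_mg$. As $m<K$ and $P_K\cdot1$ is free over $P_K$, $g=0$. $\square$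

## 7. A contradiction from $\mathrm{Sq}^1$: the algebra $\mathbb F_2[x_8]$

The simplest excluded case shows the pattern. Take $(d,n)=(8,1)$, so $K=3$ and $A_{8,1}=\mathbb F_2[x_8]$. By Lemmas 3 and 4, $E_\infty=\mathbb F_2[h_0,h_1,h_2]$. So the monomials in $u_0,u_1,u_2$ form a basis of $H^*Y$, that is, $H^*Y=\mathbb F_2[u_0,u_1,u_2]$. The class $u_3\in H^9(Y)$ must be a polynomial in $u_0,u_1,u_2$. By (8), $\mathrm{Sq}^1$ is a derivation with values $u_1,0,u_1^2$ on $u_0,u_1,u_2$. So it maps $H^*Y$ into the ideal $(u_0,u_1)$. But $\mathrm{Sq}^1u_3=u_2^2\notin(u_0,u_1)$. So $A_{8,1}$ is not realizable.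

For $(4,1)$ the same test passes: $H^*Y=\mathbb F_2[u_0,u_1]$, and $u_2=u_0u_1$ satisfies $\mathrm{Sq}^1u_2=u_1^2$, as it must. In $BSO(3)$ this is $\mathrm{Sq}^2w_3=w_2w_3$.

For $(4,4)$ we would like to repeat the argument with $u_4$ and $\mathrm{Sq}^1u_4=u_3^2$. It breaks at once: by Lemma 3, $u_4$ is a *new* basis element, not a polynomial in $u_0,\dots,u_3$, so nothing is wrong with $\mathrm{Sq}^1u_4=u_3^2$. But the basis is linear in $u_4$, so $u_4^2$ can be expanded. The way past the obstacle is to use $u_4^2$ and $\mathrm{Sq}^2$, since $\mathrm{Sq}^2(u_4^2)=(\mathrm{Sq}^1u_4)^2$.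

## 8. $\mathrm{Sq}^2$ on $u_4^2$: proof of Theorem A

Suppose $X$ is as in the question. By Lemma 1, $H^*X\cong A_{4,4}$, so $m=k=2$, $K=4$, and Sections 5 and 6 apply.

**Step 1: a basis of $H^*Y$.** By Lemma 4, $E_\infty=E_2$. Choose $\hat y\in H^4(Y)$ representing $\sigma=y_4$. The products $u^\alpha$, $u^\alpha u_4$, $u_0^au_1^b\hat y$ represent the elements (10), and filtrations are finite in each degree. So
$$H^*(Y)\ \text{has basis}\quad u^\alpha,\quad u^\alpha u_4,\quad u_0^au_1^b\hat y\qquad(\alpha\in\mathbb N^4,\ a,b\ge0),\tag{11}$$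
with $u^\alpha=u_0^{\alpha_0}u_1^{\alpha_1}u_2^{\alpha_2}u_3^{\alpha_3}$. In particular $S=\mathbb F_2[u_0,u_1,u_2,u_3]$ is a polynomial subring of $H^*Y$. Let $I=(u_0,u_1,u_2)S$, the span of the monomials of $S$ that are not powers of $u_3$. Put $U=\mathbb F_2[u_0,u_1]$.

**Step 2: expanding $u_4^2$.** In degree $34$ write
$$u_4^2=P_0+Q\,u_4+\hat yf,\qquad P_0\in S_{34},\quad Q\in S_{17},\quad f\in U_{30}.\tag{12}$$
Apply $\mathrm{Sq}^2$. The left side becomes $(\mathrm{Sq}^1u_4)^2=u_3^4$, a basis element. We show that the right side lies in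
$$I\oplus Su_4\oplus U\hat y,\tag{13}$$
which does not contain $u_3^4$ by (11). We treat the three terms in turn.

**Step 3: the term $P_0$.** By (8), $\mathrm{Sq}^1$ takes the values $u_1,0,u_1^2,u_2^2$ on $u_0,\dots,u_3$, and $\mathrm{Sq}^2$ takes the values $u_0^2,u_2,0,0$. All lie in $I$. By the Cartan formula, $\mathrm{Sq}^1S\subset I$ and then $\mathrm{Sq}^2S\subset I$. So $\mathrm{Sq}^2P_0\in I$.

**Step 4: the term $Qu_4$.** By (8),
$$\mathrm{Sq}^2(Qu_4)=(\mathrm{Sq}^2Q)u_4+(\mathrm{Sq}^1Q)u_3^2+0\in Su_4+I .$$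

**Step 5: the term $\hat yf$.** Here we do not know the operations on $\hat y$, but the basis (11) limits them:
$$H^5(Y)=\langle u_2,u_0u_1\rangle,\quad H^6(Y)=\langle u_0^3,u_1^2,u_0\hat y\rangle,\quad H^9(Y)=\langle u_3,u_0^2u_2,u_0^3u_1,u_1^3,u_0u_1\hat y\rangle .$$
The Cartan formula gives
$$\mathrm{Sq}^2(\hat yf)=(\mathrm{Sq}^2\hat y)f+(\mathrm{Sq}^1\hat y)(\mathrm{Sq}^1f)+\hat y\,\mathrm{Sq}^2f .$$
*First summand:* $\mathrm{Sq}^2\hat y\in H^6(Y)$, so it lies in $I+U\hat y$. *Second summand:* $\mathrm{Sq}^1\hat y\in H^5(Y)\subset I$ and $\mathrm{Sq}^1f\in U$, so it lies in $I$. *Third summand:* since $\mathrm{Sq}^1u_1=0$,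
$$\mathrm{Sq}^2(u_0^au_1^b)=\mathrm{Sq}^2(u_0^a)u_1^b+b\,u_0^au_1^{b-1}u_2,\qquad \mathrm{Sq}^2(u_0^a)\in U .$$
So $\mathrm{Sq}^2f=g_0+u_2g_1$ with $g_0,g_1\in U$, and $g_1$ is homogeneous of degree $32-5=27>0$. Clearly $\hat yg_0\in U\hat y$. The product $\hat yu_2$ lies in $H^9(Y)$, whose basis is listed above. Multiplying by $g_1$, the elements $u_0^2u_2g_1$, $u_0^3u_1g_1$, $u_1^3g_1$ lie in $I$, and $u_0u_1\hat yg_1$ lies in $U\hat y$. Also $u_3g_1\in I$, because $g_1$ has positive degree in $u_0,u_1$. So the third summand lies in $I+U\hat y$.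

Hence $\mathrm{Sq}^2$ of the right side of (12) lies in (13), while $\mathrm{Sq}^2$ of the left side is $u_3^4$. This contradiction proves Theorem A. $\blacksquare$

## 9. The Krull dimension of $H^*Y$: proof of Theorem B

Existence for $dn\le4$ was shown in Section 1. Let $dn\ge8$, so $K=m+k\ge3$, and suppose $H^*X\cong A_{d,n}$. Sections 5 and 6 give $Y$. Put $R=H^*Y$. Instead of expanding one class, we compare two bounds for the Krull dimension of $R$.

Recall that the Krull dimension of a connected noetherian graded-commutative $\mathbb F_2$-algebra is the order of the pole at $t=1$ of its Poincaré series. It is $j$ if the algebra is finite over a polynomial subring on $j$ homogeneous generators. We also need one more cited fact.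

**Fact (R)** (Rector, J. Pure Appl. Algebra 32 (1984); Henn–Lannes–Schwartz, Amer. J. Math. 115 (1993), Part II). If $R$ is a connected noetherian unstable algebra of Krull dimension $r$, there are an elementary abelian 2-group $V$ of rank $r$ and a map $R\to H^*BV$ in $\mathcal K$ making $H^*BV$ a finitely generated $R$-module.

**Step 1: $R$ is finite over the image of $\mathbb F_2[u_0,\dots,u_{K-1}]$, hence noetherian.** By Lemma 3 and its proof, $E_2$ is finitely generated over $P_K$, by $1$ if $k=0$ and by $1$, $h_K\cdot1$, $\sigma$ if $k\ge1$. The $d_r$ are $P_K$-linear and $P_K$ is noetherian. So $E_\infty$, a quotient of a submodule of $E_2$, is generated over $P_K$ by finitely many bihomogeneous elements $e_1,\dots,e_N$. Lift them to $r_1,\dots,r_N\in R$. If $z\in F^pR^j$, its class is $\sum c_i(h)e_i$, and $z-\sum c_i(u)r_i\in F^{p+1}R^j$. After finitely many repetitions $z$ is written as a combination of the $r_i$ with coefficients polynomials in the $u_0,\dots,u_{K-1}$. Also $R$ is connected,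 since $Z$ and $BG$ are.

**Step 2: $\dim R\ge3$.** There are three cases.

*Case $k=0$ or $k\ge2$.* By Lemma 4, $E_\infty=E_2\supset P_K\cdot1$, and $P_K\cdot1$ is free. So $u_0,\dots,u_{K-1}$ are algebraically independent in $R$, and $R$ is finite over them by Step 1. Hence $\dim R=K\ge3$.

*Case $k=1$: the $E_2$-term.* Now $n=2$, $K=m+1$, and $m\ge2$ because $dn\ge8$. Here $\sigma s\notin A$, so the argument of Lemma 4 is not available. We have $N=\sigma\mathbb F_2[s^2]$ with $s^2\mapsto s^2+v^{2d}$. So $\mathrm{Cotor}(N)=P_K\sigma$ by (9), and $E_2=P_K\cdot1\oplus P_K\sigma$ is free over $P_K$. If some $d_r\sigma$ is nonzero, let $g$ be the first such. By total degree ($d+1$, while $h^\beta\sigma$ has degree $d$ or $\ge d+2$) we have $g\in P_K\cdot1$. As $P_K$ is a domain, $d_r$ is injective on $P_K\sigma$, so $E_{r+1}=P_K/(g)$. This consists of permanent cycles, so $E_\infty=P_K/(g)$. The Poincaré series of $R$ is then $(1-t^{d+1})\prod_{i<K}(1-t^{2^i+1})^{-1}$, so $\dim R=K-1=m$. If no $d_r\sigma$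 is nonzero, $E_\infty=E_2$ and $\dim R=K=m+1$.

*Case $k=1$: conclusion.* If $m\ge3$, then $\dim R\ge m\ge3$. Let $m=2$, so $(d,n)=(4,2)$ and $K=3$. By bidegrees $E_2^{2,3}=\{0,h_0h_1\}$, and $E_2^{r,5-r}=0$ for $r\ge3$ since then $5-r<r$. So the only possible nonzero differential on $\sigma$ is $d_2\sigma=h_0h_1$. Suppose it occurs. Then $u_0u_1$ is represented by $h_0h_1=0$ in $E_\infty^{2,3}$, so $u_0u_1\in F^3H^5(Y)$. This is $0$ because $E_2^{p,5-p}=0$ for $p\ge3$. Hence $0=\mathrm{Sq}^1(u_0u_1)=u_1^2$. But $u_1^2$ is represented by $h_1^2\ne0$ in $E_2^{2,4}$, which could only be hit from $E_2^{0,5}\subset A^5=0$. This is a contradiction. So $d_2\sigma=0$, and $\dim R=3$.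

**Step 3: $\dim R\le2$.** Let $r=\dim R$, and take $R\to H^*BV$ as in (R), with $\operatorname{rank}V=r$. By Step 1, $H^*BV$ is finite over the subring generated by the images of $u_0,\dots,u_{K-1}$. These images are
$$q,\quad\mathrm{Sq}^1q,\quad\mathrm{Sq}^2\mathrm{Sq}^1q,\ \dots$$
where $q\in H^2(BV)$ is the image of $u_0$. So everything is controlled by one quadratic polynomial $q$ in $r$ variables over $\mathbb F_2$. Suppose $r\ge3$. By the Chevalley–Warning theorem $q$ has a zero $0\ne a\in V$. Restriction to $\langle a\rangle\cong\mathbb Z/2$ is the surjection $H^*BV\to H^*B\langle a\rangle=\mathbb F_2[t]$ that sends a linear form $\ell$ to $\ell(a)t$. It sends $q$ to $q(a)t^2=0$, and therefore all the $u_i$ to $0$. So $\mathbb F_2[t]$, a quotient of $H^*BV$, would be finite over $\mathbb F_2$, which is absurd. Hence $r\le2$.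

Steps 2 and 3 contradict each other, so $A_{d,n}$ is not realizable when $dn\ge8$. This proves Theorem B. $\blacksquare$

Taking $d=n=4$, where $\dim R$ would be $4$, gives a second proof of Theorem A. The proof in Section 8 does not use (R).
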